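\title{Flatness over regular rings and torsion in tensor powers}

\begin{abstract}
Let $R$ be a regular ring of dimension $n>0$ and let $A$ be an $R$-algebra essentially of finite type. We prove that $A$ is flat over $R$ if and only if the $n$-fold tensor power $A\otimes_R\cdots\otimes_RA$ is torsion-free over $R$, as conjectured by Vasconcelos. There is no restriction on the characteristic, and ramified mixed characteristic is included. The main step is a vanishing theorem: if $M$ and $N$ are finite modules over algebras essentially of finite type, and $M$, $N$ and $M\otimes_RN$ are torsion-free, then $\operatorname{Tor}^R_i(M,N)=0$ for $i\ge1$. Its proof combines reduction to the diagonal over a coefficient ring, local duality, and an inequality for truncated Euler characteristics of Koszul homology. The flatness criterion also holds for finite $A$-modules, and over a regular local ring of dimension $n\ge2$ the exponent $n$ cannot be lowered.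
\end{abstract}

\section{Introduction}\label{sec:intro}

All rings are commutative, and a finite module is a finitely generated one. A ring is \emph{regular} if it is Noetherian and all its localizations at prime ideals are regular local rings. An $R$-algebra is \emph{essentially of finite type}, abbreviated e.f.t., if it is a localization of an $R$-algebra of finite type. An $R$-module $M$ is \emph{torsion-free} if every non-zero-divisor of $R$ acts injectively on $M$. For $d\ge1$ we write $M^{\otimes d}=M\otimes_R\cdots\otimes_RM$ ($d$ factors).

A module $M$ is flat if and only if $\mathfrak b\otimes_RM\to M$ is injective for every ideal $\mathfrak b$. Over a domain, torsion-freeness is the same condition for principal ideals only. So flat modules are torsion-free, and the two notions agree over a field or a discrete valuation ring. Both are local on a regular ring (Lemmas \ref{lem:tfloc} and \ref{lem:flat}), so they agree over regular rings of dimension at most $1$. In dimension $2$ they differ. However, tensor powers of a flat module are flat, hence torsion-free, and this gives stronger tests.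

\begin{example}\label{ex:max}
Let $(R,\mathfrak m,k)$ be a regular local ring of dimension $2$ with $\mathfrak m=(x,y)$. The module $\mathfrak m$ is torsion-free. The element $\omega=x\otimes y-y\otimes x$ of $\mathfrak m\otimes_R\mathfrak m$ is nonzero, because its image in $\mathfrak m/\mathfrak m^2\otimes_k\mathfrak m/\mathfrak m^2$ is nonzero. On the other hand $x(x\otimes y)=y(x\otimes x)=x(y\otimes x)$ and $y(x\otimes y)=x(y\otimes y)=y(y\otimes x)$, so $\mathfrak m\omega=0$. The second tensor power detects that $\mathfrak m$ is not flat.
\end{example}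

\begin{example}\label{ex:blowup}
Let $k$ be a field, $R=k[x,y]$ and $A=k[x,t]$ with $y\mapsto xt$, a chart of the blow-up of the origin. Then $A$ is a domain containing $R$, hence torsion-free. But $A\otimes_RA=k[x,s,t]/(x(s-t))$, where $s-t\ne0$ is killed by $x$.
\end{example}

The second example explains geometrically why the exponent should be the dimension of the base. A Noetherian algebra over a domain $R$ is torsion-free exactly when all its associated primes contract to $0$, since their union is the set of zero-divisors; in particular every irreducible component must dominate $\operatorname{Spec}R$. Let $k$ be algebraically closed, $R=k[y_1,\dots,y_n]$ with $n\ge1$, and $A$ of finite type over $R$, with generic fiber of dimension $\delta$ and with a fiber of dimension at least $\delta+1$ over some closed point. In the $n$-fold fiber power $\operatorname{Spec}A^{\otimes n}$ the dominating components have dimension at most $n+n\delta$, while the fiber over that point has dimension at least $n(\delta+1)=n+n\delta$. A component of largest dimension of this fiber cannot be a proper closed subset of a dominating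 component, so a non-dominating component exists and $A^{\otimes n}$ has torsion. A jump in fiber dimension is thus seen by the $n$-th power, and one is led to guess that every failure of flatness is.

For finite modules this is a theorem of Auslander and Lichtenbaum: if $R$ is a regular local ring of dimension $n>0$ and $F$ is a finite $R$-module, then $F$ is free if and only if $F^{\otimes n}$ is torsion-free. For algebras there is the following conjecture, which we take from Adamus, Bierstone and Milman \cite{ABM}.

\begin{quote}
\textbf{Conjecture (Vasconcelos).} \emph{Let $R$ be a regular ring of dimension $n>0$ and let $A$ be an $R$-algebra essentially of finite type. Then $A$ is $R$-flat if and only if $A^{\otimes n}$ is torsion-free over $R$.}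
\end{quote}

By a result of Vasconcelos, the analogous statement holds for a Noetherian algebra over a $2$-dimensional regular local ring. We prove the conjecture; neither of the two results just quoted is used.

\begin{theorem}\label{thm:A}
Let $R$ be a regular ring, $A$ an e.f.t.\ $R$-algebra, and $d\ge1$ an integer with $d\ge\dim R$. Then $A$ is $R$-flat if and only if $A^{\otimes d}$ is torsion-free over $R$.
\end{theorem}

The case $d=\dim R>0$ is the conjecture. The theorem follows by a short argument from a vanishing theorem for Tor, whose proof occupies most of the paper.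

\begin{theorem}\label{thm:B}
Let $R$ be a regular ring of finite dimension, $A$ and $B$ e.f.t.\ $R$-algebras, $M$ a finite $A$-module and $N$ a finite $B$-module. If $M$, $N$ and $M\otimes_RN$ are torsion-free over $R$, then $\operatorname{Tor}^R_i(M,N)=0$ for all $i\ge1$.
\end{theorem}

The criterion extends to modules, and the exponent is sharp.

\begin{theorem}\label{thm:C}
Let $R$ be a regular ring, $A$ an e.f.t.\ $R$-algebra, $F$ a finite $A$-module, and $d\ge1$ an integer with $d\ge\dim R$. Then $F$ is $R$-flat if and only if $F^{\otimes d}$ is torsion-free over $R$.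
\end{theorem}

\begin{proposition}\label{prop:D}
For every regular local ring $R$ of dimension $n\ge2$ there is a finite non-flat $R$-algebra $A$ such that $A^{\otimes j}$ is torsion-free for $1\le j\le n-1$.
\end{proposition}

\begin{remark}\label{rem:hyp}
Regularity cannot be dropped. For $R=k[[t^2,t^3]]$ and $d=1$, the finite algebra $A=k[[t]]$ is torsion-free; it has rank one and needs two generators, so it is not free, and a finite flat module over a Noetherian local ring is free. Finiteness cannot be dropped from Theorem \ref{thm:C}: for $R=\mathbb Z_{(p)}$, $F=\mathbb Q/\mathbb Z_{(p)}$ and $d=2$ we have $F^{\otimes2}=0$, but $F$ is a nonzero torsion module.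
\end{remark}

Section \ref{sec:prelim} recalls the standard facts that we need, and Section \ref{sec:A} derives Theorem \ref{thm:A} from Theorem \ref{thm:B}. The proof of Theorem \ref{thm:B} rests on two translations (Section \ref{sec:tools}): Tor over a power series ring is the Koszul homology of one module along a diagonal, and the local cohomology of a Koszul complex is dual to the Koszul homology of a complex $W$ whose homology has small support in low degrees. Section \ref{sec:model} carries out the smallest case by hand. Section \ref{sec:pos} proves the inequality that replaces the hand argument, and Section \ref{sec:B} completes the proof. Sections \ref{sec:C} and \ref{sec:D} prove Theorem \ref{thm:C} and Proposition \ref{prop:D}.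

\section{Conventions and standard facts}\label{sec:prelim}

Length is denoted by $\ell$, the residue field at a prime $\mathfrak q$ by $\kappa(\mathfrak q)$. The dimension of a module is that of its support, and $\dim0=-\infty$.

\subsection{Regular rings, torsion and flatness}

A regular local ring $(R,\mathfrak m,k)$ of dimension $n$ is a unique factorization domain. It has global dimension $n$, so $\operatorname{Tor}_i^R$ and $\operatorname{Ext}^i_R$ vanish for $i>n$ on all modules, and its localizations at primes are regular. A minimal system of generators of $\mathfrak m$ has $n$ elements and is called a regular system of parameters. Power series rings in finitely many variables over a field or a complete discrete valuation ring are regular local rings. For a Noetherian ring $B$ the maps $B\to B[[x]]$ are flat, and so is the completion of a Noetherian local ring. If $R$ is Noetherian, e.f.t.\ $R$-algebras are Noetherian, and the tensor product over $R$ of two of them is again e.f.t.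

\begin{lemma}\label{lem:tfloc}
Let $R$ be a regular ring, $M$ a torsion-free $R$-module and $\mathfrak q$ a prime of $R$. Then $M_{\mathfrak q}$ is a torsion-free $R_{\mathfrak q}$-module.
\end{lemma}

\begin{proof}
All localizations of $R$ at primes are domains. So $R$ is reduced and its finitely many minimal primes are pairwise comaximal, whence $R=R_1\times\cdots\times R_s$ with domains $R_i$. Say $\mathfrak q$ comes from $R_1$. A nonzero element of $R_{\mathfrak q}$ is a unit times the image of $(a,1,\dots,1)$ for some $0\ne a\in R_1$. This element is a non-zero-divisor of $R$, so it acts injectively on $M$ and on $M_{\mathfrak q}$.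
\end{proof}

The \emph{local criterion of flatness} \cite[Thm.~22.3]{Mat} is used in the following form: if $(R,\mathfrak m,k)\to B$ is a local homomorphism of Noetherian local rings and $F$ is a finite $B$-module with $\operatorname{Tor}_1^R(F,k)=0$, then $F$ is $R$-flat.

\begin{lemma}\label{lem:flat}
Let $R$ be a Noetherian ring, $A$ a Noetherian $R$-algebra and $F$ a finite $A$-module. The following are equivalent: \emph{(i)} $F$ is $R$-flat; \emph{(ii)} $F_{\mathfrak a}$ is $R_{\mathfrak q}$-flat for every prime $\mathfrak a$ of $A$, where $\mathfrak q$ is the contraction of $\mathfrak a$; \emph{(iii)} $\operatorname{Tor}_1^{R_{\mathfrak q}}(F_{\mathfrak q},\kappa(\mathfrak q))=0$ for every prime $\mathfrak q$ of $R$.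
\end{lemma}

\begin{proof}
For an $R$-module $Z$, the $A$-module $\operatorname{Tor}_1^R(F,Z)$ localizes at $\mathfrak a$ to $\operatorname{Tor}_1^{R_{\mathfrak q}}(F_{\mathfrak a},Z_{\mathfrak q})$. This gives (ii)$\Rightarrow$(i). It also shows that (iii) implies $\operatorname{Tor}_1^{R_{\mathfrak q}}(F_{\mathfrak a},\kappa(\mathfrak q))=0$, hence (ii) by the local criterion for $R_{\mathfrak q}\to A_{\mathfrak a}$. Finally (i)$\Rightarrow$(iii) because localizations of flat modules are flat.
\end{proof}

\begin{lemma}\label{lem:power}
Let $(R,\mathfrak m)$ be a Noetherian local ring, $C$ a Noetherian $R$-algebra and $T$ a finite $C$-module with $T_{\mathfrak q}=0$ for all primes $\mathfrak q\ne\mathfrak m$ of $R$. Then $\mathfrak m^sT=0$ for some $s$.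
\end{lemma}

\begin{proof}
If a prime $P$ of $C$ contracts to $\mathfrak q\ne\mathfrak m$, then $T_P$ is a localization of $T_{\mathfrak q}=0$. So every prime containing $\operatorname{Ann}_CT$ contains $\mathfrak mC$, and $\mathfrak mC$ is finitely generated.
\end{proof}

\subsection{Complexes and Koszul homology}

We index complexes both ways, with $H_i=H^{-i}$ and $X[1]^i=X^{i+1}$; thus $H_i(X[1])=H_{i-1}(X)$. The symbol $\simeq$ denotes isomorphism in the derived category. If $H_i(X)=0$ for $i<c$, there is a truncation triangle $\tau_{\ge c+1}X\to X\to H_c(X)[c]\to$, where $\tau_{\ge c+1}X$ has the homology of $X$ in homological degrees $\ge c+1$ and none below. For a ring map $B\to B'$, complexes $X,X'$ over $B$ and $Y$ over $B'$,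
\begin{equation}\label{eq:bc}
(X\otimes^{\mathbf L}_BB')\otimes^{\mathbf L}_{B'}Y\simeq X\otimes_B^{\mathbf L}Y,\qquad
(X\otimes^{\mathbf L}_BX')\otimes^{\mathbf L}_BB'\simeq(X\otimes^{\mathbf L}_BB')\otimes^{\mathbf L}_{B'}(X'\otimes^{\mathbf L}_BB').
\end{equation}

For elements $z=z_1,\dots,z_m$ of a ring $O$, the Koszul complex $K(z;O)$ is the tensor product of the complexes $O\xrightarrow{z_i}O$ in homological degrees $1,0$. For a complex $X$ put $K(z;X)=X\otimes_OK(z;O)$ and $H_q(z;X)=H_q(K(z;X))$. Since $K(z;O)$ is a bounded complex of free modules, $K(z;-)$ preserves quasi-isomorphisms and triangles. We use the following properties.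
\begin{itemize}
\item[(K1)] With $z'=z_1,\dots,z_{m-1}$, $y=z_m$ and $N_q=H_q(z';X)$, the complex $K(z;X)$ is the cone of $y$ on $K(z';X)$, which gives exact sequences
\[0\to N_q/yN_q\to H_q(z;X)\to(0:_{N_{q-1}}y)\to0.\]
\item[(K2)] By (K1) and induction on $m$: if $H_q(X)=0$ for $q<c$, then $H_q(z;X)=0$ for $q<c$ and $H_c(z;X)=H_c(X)/zH_c(X)$. If $O$ is Noetherian and $X$ has finite homology modules, so has $K(z;X)$.
\item[(K3)] Each $z_i$ kills $H_q(z;X)$, since multiplication by $z_i$ on $K(z;O)$ is null-homotopic.
\item[(K4)] $\operatorname{Hom}_O(K(z;O),O)\cong K(z;O)[-m]$, and $H_m(z;T)=(0:_Tz)$ for a module $T$.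
\item[(K5)] If $z$ is an $O$-regular sequence, $K(z;O)$ is a free resolution of $O/zO$. In particular, a regular system of parameters of a regular local ring gives a resolution of the residue field.
\end{itemize}

\subsection{Local cohomology and local duality}

Let $(O,\mathfrak m_O)$ be a Noetherian local ring. For an ideal $\mathfrak b$ and a module $T$, let $\Gamma_{\mathfrak b}(T)$ be the submodule of elements killed by a power of $\mathfrak b$; it depends only on the radical of $\mathfrak b$ and commutes with flat base change of Noetherian rings. Let $R\Gamma$ be the derived functor of $\Gamma_{\mathfrak m_O}$. It is computed by tensoring with the \v{C}ech complex $\bigotimes_i(O\to O_{a_i})$ on generators $a_i$ of $\mathfrak m_O$, a bounded complex of flat modules in cohomological degrees $\ge0$. Hence $R\Gamma(X)\simeq R\Gamma(O)\otimes^{\mathbf L}_OX$, and on complexes over a quotient ring of $O$ the functor $R\Gamma$ is the one of that quotient. If all homology modules of $X$ have finite length, then $R\Gamma(X)\simeq X$, because the terms of the \v{C}ech complex in positive degrees are sums of localizations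 at elements of $\mathfrak m_O$, and these kill the homology of $X$.

\begin{lemma}\label{lem:lc}
Let $X$ be a complex of $O$-modules with $H_i(X)=0$ for $i<0$ and $H_i(X)$ of finite length for $i\ge1$. Then $H^{-i}R\Gamma(X)\cong H_i(X)$ for $i\ge1$, and $H^0R\Gamma(X)\cong\Gamma_{\mathfrak m_O}(H_0(X))$.
\end{lemma}

\begin{proof}
Apply $R\Gamma$ to $\tau_{\ge1}X\to X\to H_0(X)\to$. The first term is unchanged and has cohomology only in degrees $\le-1$. The third has cohomology only in degrees $\ge0$, equal to $\Gamma_{\mathfrak m_O}(H_0(X))$ in degree $0$. The long exact sequence gives both claims.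
\end{proof}

Let $I$ be the injective hull of the residue field of $O$ and $Y^\vee=\operatorname{Hom}_O(Y,I)$ the Matlis dual. The functor $(-)^\vee$ is exact and faithful, and it preserves the length of modules of finite length. If $Y$ is finite and $Y^\vee$ has finite length, then $Y$ has finite length and $\ell(Y)=\ell(Y^\vee)$: the numbers $\ell(Y/\mathfrak m_O^sY)=\ell((Y/\mathfrak m_O^sY)^\vee)\le\ell(Y^\vee)$ are bounded, so $\mathfrak m_O^sY=\mathfrak m_O^{s+1}Y$ for some $s$, and $\mathfrak m_O^sY=0$ by Nakayama's lemma.

If $O$ is regular of dimension $h$, then $R\Gamma(O)\simeq I[-h]$. For a bounded complex $X$ of finite free modules with dual $X^*=\operatorname{Hom}_O(X,O)$ we have $I\otimes_OX\cong\operatorname{Hom}_O(X^*,I)$. Therefore $R\Gamma(X)\simeq\operatorname{Hom}_O(X^*,I)[-h]$, which is \emph{local duality}: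
\begin{equation}\label{eq:duality}
H^iR\Gamma(X)\cong H^{h-i}(X^*)^\vee .
\end{equation}

\section{From Tor-vanishing to flatness}\label{sec:A}

Here we prove Theorem \ref{thm:A}, assuming Theorem \ref{thm:B}. The point is that over a regular local ring of dimension $c$, the top module $\operatorname{Tor}_c(T,k)$ is a submodule of $T$ killed by $\mathfrak m$, while the obstruction to flatness lies in $\operatorname{Tor}_1$. The K\"unneth formula carries $c$ copies of $\operatorname{Tor}_1$ to $\operatorname{Tor}_c$, provided that the tensor power is also the derived tensor power.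

\begin{lemma}\label{lem:kunneth}
Let $(R,\mathfrak m,k)$ be a regular local ring of dimension $c\ge1$ and $F$ an $R$-module. Assume that $F^{\otimes c}$ is torsion-free and that $\operatorname{Tor}_i^R(F^{\otimes j},F)=0$ for $i\ge1$ and $1\le j\le c-1$. Then $\operatorname{Tor}_1^R(F,k)=0$.
\end{lemma}

\begin{proof}
Let $\Phi\to F$ be a free resolution. We claim that $\Phi^{\otimes j}$ is a free resolution of $F^{\otimes j}$ for $1\le j\le c$. If this holds for some $j\le c-1$, then $\Phi^{\otimes j}\otimes_R\Phi\simeq F^{\otimes j}\otimes_R\Phi$ has homology $\operatorname{Tor}_i^R(F^{\otimes j},F)$, which is $F^{\otimes(j+1)}$ for $i=0$ and zero for $i\ge1$. By the K\"unneth formula over the field $k$,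
\[\operatorname{Tor}_c^R(F^{\otimes c},k)=H_c\big((\Phi\otimes_Rk)^{\otimes_kc}\big)\supseteq\operatorname{Tor}_1^R(F,k)^{\otimes_kc}.\]
By (K5) and (K4) the left side is $(0:_{F^{\otimes c}}\mathfrak m)$. This is zero, because $\mathfrak m\ne0$ and $F^{\otimes c}$ is torsion-free over the domain $R$. A vector space with a vanishing tensor power is zero.
\end{proof}

In Example \ref{ex:max}, $\operatorname{Tor}_i(\mathfrak m,\mathfrak m)\cong\operatorname{Tor}_{i+2}(k,k)=0$ for $i\ge1$ and $\operatorname{Tor}_1(\mathfrak m,k)\cong\operatorname{Tor}_2(k,k)\cong k$, so the proof produces a nonzero element of $\mathfrak m\otimes_R\mathfrak m$ killed by $\mathfrak m$, as $\omega$ is. The same example shows that the converse of Theorem \ref{thm:B} is false.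

\begin{proof}[Proof of Theorem \ref{thm:A}]
If $A$ is flat, then $A^{\otimes d}$ is flat, hence torsion-free. Conversely let $A^{\otimes d}$ be torsion-free. By Lemma \ref{lem:flat} it suffices to show $\operatorname{Tor}_1^{R_{\mathfrak q}}(A_{\mathfrak q},\kappa(\mathfrak q))=0$ for each prime $\mathfrak q$. By Lemma \ref{lem:tfloc} we may replace $R$ by $R_{\mathfrak q}$ and $A$ by $A_{\mathfrak q}$. Now $(R,\mathfrak m,k)$ is regular local of dimension $c\le d$. If $c=0$, then $R$ is a field. Let $c\ge1$.

For $1\le j\le d$ the $R$-linear map $A^{\otimes j}\to A^{\otimes d}$, $\alpha\mapsto\alpha\otimes1\otimes\cdots\otimes1$, has the left inverse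
\[a_1\otimes\cdots\otimes a_d\longmapsto a_1\otimes\cdots\otimes a_{j-1}\otimes a_ja_{j+1}\cdots a_d.\]
So $A^{\otimes j}$ is a submodule of $A^{\otimes d}$ and is torsion-free; this is the only use of the ring structure of $A$ beyond finiteness. For $1\le j\le c-1$ apply Theorem \ref{thm:B} to $M=A^{\otimes j}$, a module over the e.f.t.\ algebra $A^{\otimes j}$, and $N=A$. Since $j+1\le c\le d$, the hypotheses hold, and $\operatorname{Tor}_i^R(A^{\otimes j},A)=0$ for $i\ge1$. Lemma \ref{lem:kunneth} gives $\operatorname{Tor}_1^R(A,k)=0$.
\end{proof}

\section{The diagonal and the dual complex}\label{sec:tools}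

\subsection{Tor as Koszul homology}

The modules $\operatorname{Tor}_i(M,N)$ depend on two modules and have no visible structure. Over a power series ring one can double the base variables, form one module $L$ from $M$ and $N$, and recover the derived tensor product by restricting $L$ to the diagonal, which is cut out by a regular sequence.

Let $\Lambda$ be a field, or a complete discrete valuation ring with uniformizer $p$. Let $u=u_1,\dots,u_r$, $x$ and $y$ be finite, possibly empty, lists of variables, and let $u',u''$ be two copies of $u$. Put
\[\mathcal A=\Lambda[[u,x]],\qquad\mathcal B=\Lambda[[u,y]],\qquad\mathcal C=\Lambda[[u,x,y]],\qquad E=\Lambda[[u',x,u'',y]].\]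
View $E$ as an $\mathcal A$-algebra by $u\mapsto u'$ and as a $\mathcal B$-algebra by $u\mapsto u''$. It is a power series ring over each, hence flat over each. Let $E\to\mathcal C$ be the surjection with $u_i',u_i''\mapsto u_i$, and let $z_i=u_i'-u_i''$. Since $E=\Lambda[[z,x,u'',y]]$, the sequence $z=z_1,\dots,z_r$ is $E$-regular and generates the kernel. The composites $\mathcal A\to E\to\mathcal C$ and $\mathcal B\to E\to\mathcal C$ are the natural flat inclusions.

\begin{lemma}\label{lem:diag}
Let $U$ be a finite $\mathcal A$-module and $V$ a finite $\mathcal B$-module. If $\Lambda$ is not a field, assume that $p$ acts injectively on $V$. Put $U_E=U\otimes_{\mathcal A}E$, $V_E=V\otimes_{\mathcal B}E$ and $L=U_E\otimes_EV_E$, a finite $E$-module. Then, as complexes of $E$-modules,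
\[K(z;L)\simeq(U\otimes_{\mathcal A}\mathcal C)\otimes^{\mathbf L}_{\mathcal C}(V\otimes_{\mathcal B}\mathcal C).\]
\end{lemma}

\begin{proof}
We first show that $V_E$ is flat over $\mathcal A$. As $E=\mathcal B[[u',x]]$, the complex $K(u',x;E)$ is a resolution of $\mathcal B$ by flat $\mathcal B$-modules. Tensoring with $V$ over $\mathcal B$ gives $K(u',x;V_E)\simeq V\otimes^{\mathbf L}_{\mathcal B}\mathcal B=V$. Let $\kappa$ be the residue field of $\Lambda$. If $\Lambda$ is a field, then $u,x$ is a regular system of parameters of $\mathcal A$, and $\operatorname{Tor}_1^{\mathcal A}(\kappa,V_E)=H_1(u',x;V_E)=0$ by (K5). Otherwise $u,x,p$ is one, and $\operatorname{Tor}_1^{\mathcal A}(\kappa,V_E)=H_1(u',x,p;V_E)=H_1(p;V)=(0:_Vp)=0$. The map $\mathcal A\to E$ is local and $V_E$ is finite over $E$, so the local criterion applies.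

Since $E$ is $\mathcal A$-flat, \eqref{eq:bc} gives $U_E\otimes^{\mathbf L}_EV_E\simeq U\otimes^{\mathbf L}_{\mathcal A}V_E$, and this has homology only in degree $0$ by the flatness just proved. So $L\simeq U_E\otimes^{\mathbf L}_EV_E$. Also $U_E\otimes_E^{\mathbf L}\mathcal C\simeq U\otimes^{\mathbf L}_{\mathcal A}\mathcal C=U\otimes_{\mathcal A}\mathcal C$ and $V_E\otimes_E^{\mathbf L}\mathcal C\simeq V\otimes^{\mathbf L}_{\mathcal B}\mathcal C=V\otimes_{\mathcal B}\mathcal C$, since $\mathcal C$ is flat over $\mathcal A$ and $\mathcal B$. By (K5), $K(z;L)\simeq L\otimes^{\mathbf L}_E\mathcal C$, and the second formula in \eqref{eq:bc} finishes the proof.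
\end{proof}

The hypothesis on $p$ is needed: with no variables and $U=V=\Lambda/p\Lambda$, the left side is the module $\Lambda/p\Lambda$, while the right side has $\operatorname{Tor}_1^\Lambda(U,V)\ne0$.

\subsection{Dualizing}

Torsion-freeness of $M\otimes_RN$ will enter as the vanishing of a zeroth local cohomology module. To use it we apply $R\Gamma$ to the Koszul complex. Local cohomology modules are not finite, so Nakayama's lemma and dimension theory do not apply to them; local duality converts them into finite modules, which are again Koszul homology.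

\begin{lemma}\label{lem:dual}
Let $O$ be a regular local ring of dimension $h$, $L$ a finite $O$-module and $z=z_1,\dots,z_r\in\mathfrak m_O$. Put $G^i=H^iR\Gamma(K(z;L))$ and $W=R\operatorname{Hom}_O(L,O)[h]$.
\begin{itemize}
\item[(a)] $H_i(W)=\operatorname{Ext}_O^{h-i}(L,O)$ is a finite module, it is zero for $i<0$, and $\dim H_i(W)\le i$.
\item[(b)] $G^{q-r}\cong H_q(z;W)^\vee$ for all $q$. Hence $G^{q-r}=0$ if and only if $H_q(z;W)=0$, and if $G^{q-r}$ has finite length then $H_q(z;W)$ has the same finite length.
\end{itemize}
\end{lemma}

\begin{proof}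
(a) The vanishing for $i<0$ holds because $O$ has global dimension $h$. If $\mathfrak p$ is a prime of height less than $c$, then $\operatorname{Ext}^c_O(L,O)_{\mathfrak p}=0$, because $O_{\mathfrak p}$ has global dimension less than $c$. So the primes in the support of $\operatorname{Ext}^c_O(L,O)$ have height at least $c$, and its dimension is at most $h-c$. Take $c=h-i$.

(b) Let $\Phi$ be a bounded resolution of $L$ by finite free modules, so $W=\Phi^*[h]$, and let $X=K(z;\Phi)\simeq K(z;L)$. By (K4), $X^*\cong\Phi^*\otimes_OK(z;O)[-r]=K(z;W)[-h-r]$. Thus $H^{h-i}(X^*)=H^{-i-r}(K(z;W))=H_{r+i}(z;W)$, and \eqref{eq:duality} gives the isomorphism. The last sentence follows from the properties of the Matlis dual.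
\end{proof}

\section{The model case}\label{sec:model}

Let $k$ be a field, $R=k[[u_1,\dots,u_n]]$ with $n\ge1$ and maximal ideal $\mathfrak m$, let $M,N$ be finite $R$-modules and $T_i=\operatorname{Tor}_i^R(M,N)$. Assume that $T_i$ has finite length for $i\ge1$; in the proof of Theorem \ref{thm:B} this is what induction on $\dim R$ provides. Lemma \ref{lem:diag} with $\Lambda=k$, $r=n$ and no variables $x,y$ gives a finite module $L$ over $E=k[[u',u'']]$ with $H_i(z;L)=T_i$. Take $O=E$ in Lemma \ref{lem:dual}. By Lemma \ref{lem:lc},
\[G^{-i}\cong T_i\quad(i\ge1),\qquad G^0\cong\Gamma_{\mathfrak m}(T_0).\]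
Suppose that $T_0=M\otimes_RN$ is torsion-free, so $G^0=0$, and that not all $T_i$ with $i\ge1$ vanish. Let $t\ge1$ be largest with $T_t\ne0$. Let $c$ be least with $H_c(W)\ne0$, and $Y=H_c(W)$. By (K2) and Nakayama's lemma, $c$ is also the least $q$ with $H_q(z;W)\ne0$. By Lemma \ref{lem:dual}, $c-n=-t$ and $\dim Y\le n-t$.

\emph{The case $t=1$.} Here $c=n-1$, and $H_n(z;W)=0$ since its dual is $G^0$. The triangle $\tau_{\ge n}W\to W\to Y[n-1]\to$ gives an exact sequence
\[H_n(z;W)\to H_1(z;Y)\to H_{n-1}(z;\tau_{\ge n}W),\]
whose last term is zero by (K2). So $H_1(z;Y)=0$. By (K1), $H_1(z';Y)/z_nH_1(z';Y)=0$, so $H_1(z';Y)=0$ by Nakayama's lemma, and $z_n$ is injective on $Y/z'Y$. By induction $z$ is a $Y$-regular sequence. Each regular element lowers the dimension by one, so $n\le\dim Y\le n-1$, a contradiction.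

This is the mechanism of the whole proof: the sequence $z$ is too long for the support of the lowest homology of $W$, and so it must produce Koszul homology in the degree that is dual to $\Gamma_{\mathfrak m}(T_0)$. Two things prevent the argument from working as it stands. For $t\ge2$ the module $H_n(z;W)$ is built from the Koszul homology of $H_c(W),\dots,H_n(W)$ together, and its vanishing says nothing directly about $Y$. And a complete regular local ring that contains no field need not be a power series ring over a ring $\Lambda$ as in Section \ref{sec:tools} with uniformizer the residue characteristic $p$: in the \emph{ramified} case $p\in\mathfrak m^2$, for instance $\mathbb Z_p[[u]]/(u^2-p)$, it is not. It is always a hypersurface in such a ring, but then torsion-freeness yields an inequality between lengths instead of a vanishing Koszul homology module. Both difficulties are met by counting lengths. Proposition \ref{prop:pos} below, with $a=-1$ and $a=0$, shows in the present situation, without any assumption on $T_0$, that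
\begin{equation}\label{eq:model}
0\le\ell(T_1)-\ell(T_2)+\ell(T_3)-\cdots\le\ell(\Gamma_{\mathfrak m}(T_0)),
\end{equation}
and that equality on the left forces $T_i=0$ for all $i\ge1$. If $T_0$ is torsion-free, the right side is $0$ and all $T_i$ with $i\ge 1$ vanish.

\begin{example}
Let $n\ge2$ and $M=N=\mathfrak m$. Then $T_i\cong\operatorname{Tor}_{i+2}^R(k,k)$ has length $\binom n{i+2}$ for $i\ge1$, and the middle term of \eqref{eq:model} is $\binom n3-\binom n4+\cdots=\binom{n-1}2$ by Pascal's rule. The kernel of $\mathfrak m\otimes_R\mathfrak m\to\mathfrak m$ is $\operatorname{Tor}_1^R(\mathfrak m,k)\cong\operatorname{Tor}_2^R(k,k)$, and the image is torsion-free, so $\ell(\Gamma_{\mathfrak m}(T_0))=\binom n2$. Thus \eqref{eq:model} reads $0\le\binom{n-1}2\le\binom n2$.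
\end{example}

\section{Truncated Euler characteristics of Koszul homology}\label{sec:pos}

The next lemma isolates the two properties of $W$ found in Lemma \ref{lem:dual}(a). The parameter $d$ will be $0$ in the application, but it changes in the induction.

\begin{lemma}\label{lem:pos}
Let $O$ be a Noetherian local ring and $W$ a complex of $O$-modules with finite homology modules and $H_i(W)=0$ for $i<0$. Let $d\in\mathbb Z$ satisfy $\dim H_i(W)\le d+i$ for all $i$. Let $z=z_1,\dots,z_m\in\mathfrak m_O$, and let $j\in\mathbb Z$ be such that $H_q(z;W)$ has finite length for all $q\le j$. Put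
\[\psi_j(z;W)=\sum_{q\le j}(-1)^{j-q}\,\ell(H_q(z;W)).\]
\begin{itemize}
\item[(a)] If $j\le m-d$, then $\psi_j(z;W)\ge0$.
\item[(b)] If $j\le m-d-1$ and $\psi_j(z;W)=0$, then $H_q(W)=0$ for all $q\le j$, and hence $H_q(z;W)=0$ for all $q\le j$.
\end{itemize}
\end{lemma}

The sum is finite by (K2). Both ranges are sharp. If $W=O$ is regular of dimension $d$ and $z$ is a regular system of parameters, then $m=d$ and $\psi_1=-1$. If $W$ is the residue field, $d=0$ and $m\ge1$, then $\psi_j=\sum_{q\le j}(-1)^{j-q}\binom mq=\binom{m-1}j$, which is positive for $0\le j\le m-1$ and zero for $j=m$.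

\begin{proof}
We use induction on $m$, for all $O,W,d,j$ at once. The last clause of (b) follows from the first by (K2).

Let $m=0$. If $j\le-d$, then $H_q(W)=0$ for $q<j$ because $d+q<0$, so $\psi_j=\ell(H_j(W))\ge0$. If $j\le-d-1$, then $H_j(W)=0$ as well.

Let $m\ge1$, and let $z'$, $y=z_m$ and $N_q=H_q(z';W)$ be as in (K1). The difficulty is that the $N_q$ need not have finite length, so the induction hypothesis does not apply to $z'$ over $O$. But they have dimension at most one, and they have finite length after localizing at a prime $\mathfrak p$ with $\dim O/\mathfrak p=1$. This localization lowers $d$ by one, so $m-d$ is preserved.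

For $q\le j$, the submodule $N_q/yN_q$ of $H_q(z;W)$ has finite length. Hence $\operatorname{Supp}N_q\cap V(y)\subseteq\{\mathfrak m_O\}$. For any finite module $N$ with $\operatorname{Supp}N\cap V(y)\subseteq\{\mathfrak m_O\}$ we have $\dim N\le1$, both $N/yN$ and $(0:_Ny)$ have finite length, and we put
\[e(N)=\ell(N/yN)-\ell(0:_Ny).\]
By the snake lemma for multiplication by $y$, $e$ is additive on short exact sequences of such modules. Take a filtration of $N$ with factors $O/\mathfrak p$, $\mathfrak p\in\operatorname{Supp}N$. We have $e(O/\mathfrak m_O)=1-1=0$. If $\mathfrak p\ne\mathfrak m_O$, then $\dim O/\mathfrak p=1$ and $y\notin\mathfrak p$, so $e(O/\mathfrak p)=\ell(O/(\mathfrak p+yO))>0$. Such a $\mathfrak p$ is minimal in $\operatorname{Supp}N$, so localizing the filtration shows that $O/\mathfrak p$ occurs exactly $\ell(N_{\mathfrak p})$ times. Therefore $e(N)=\sum_{\mathfrak p\ne\mathfrak m_O}\ell(N_{\mathfrak p})\,e(O/\mathfrak p)$.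

By (K1), $\ell(H_q(z;W))=\ell(N_q/yN_q)+\ell(0:_{N_{q-1}}y)$. In $\psi_j$ the term $\ell(0:_{N_q}y)$ occurs for $q\le j-1$, with sign $-(-1)^{j-q}$. So $\psi_j(z;W)=\ell(0:_{N_j}y)+\sum_{q\le j}(-1)^{j-q}e(N_q)$. Let $\Pi$ be the finite set of non-maximal primes in $\bigcup_{q\le j}\operatorname{Supp}N_q$. Since $(N_q)_{\mathfrak p}=H_q(z';W_{\mathfrak p})$, we obtain
\begin{equation}\label{eq:rec}
\psi_j(z;W)=\ell(0:_{N_j}y)+\sum_{\mathfrak p\in\Pi}e(O/\mathfrak p)\,\psi_j(z';W_{\mathfrak p}).
\end{equation}
For $\mathfrak p\in\Pi$ the lemma applies to $O_{\mathfrak p}$, $W_{\mathfrak p}$, $z'$, $d-1$, $j$. Indeed $z'\subset\mathfrak p$ by (K3). The modules $(N_q)_{\mathfrak p}$, $q\le j$, have finite length, as $\mathfrak p$ is minimal in $\operatorname{Supp}N_q$ or outside it. And $\dim H_i(W)_{\mathfrak p}\le d-1+i$, since a chain of primes inside $\mathfrak p$ can be extended by $\mathfrak m_O$.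

(a) As $j\le m-d=(m-1)-(d-1)$, induction gives $\psi_j(z';W_{\mathfrak p})\ge0$, so all terms of \eqref{eq:rec} are nonnegative.

(b) All terms of \eqref{eq:rec} vanish. If $\mathfrak p\in\Pi$, then $\psi_j(z';W_{\mathfrak p})=0$ with $j\le(m-1)-(d-1)-1$, and induction gives $(N_q)_{\mathfrak p}=0$ for all $q\le j$, against the definition of $\Pi$. So $\Pi=\emptyset$, and $N_q$ has finite length for $q\le j$. The element $y\in\mathfrak m_O$ is nilpotent and injective on $N_j$, so $N_j=0$. Now the lemma applies to $z'$ over $O$ itself, with the same $W$ and $d$. Both $j$ and $j-1$ are at most $(m-1)-d$, so (a) gives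
\[0\le\psi_j(z';W)=\ell(N_j)-\psi_{j-1}(z';W)=-\psi_{j-1}(z';W)\le0.\]
Thus $\psi_{j-1}(z';W)=0$ with $j-1\le(m-1)-d-1$, and induction gives $H_q(W)=0$ for $q\le j-1$. By (K2), $0=N_j=H_j(W)/z'H_j(W)$, and $H_j(W)=0$ by Nakayama's lemma.
\end{proof}

\begin{proposition}\label{prop:pos}
Let $O$ be a regular local ring, $L$ a finite $O$-module, $z=z_1,\dots,z_r\in\mathfrak m_O$ and $G^i=H^iR\Gamma(K(z;L))$. Let $a\le0$ be an integer such that $G^i$ has finite length for all $i\le a$. Then $G^i=0$ for $i<-r$, and
\[\sigma_a=\sum_{i\le a}(-1)^{a-i}\ell(G^i)\ge0.\]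
If $a\le-1$ and $\sigma_a=0$, then $G^i=0$ for all $i\le a$.
\end{proposition}

\begin{proof}
Let $W$ be as in Lemma \ref{lem:dual}. It satisfies the hypotheses of Lemma \ref{lem:pos} with $d=0$, $m=r$, $j=a+r$, and $\sigma_a=\psi_{a+r}(z;W)$ by Lemma \ref{lem:dual}(b). The conditions $a\le0$ and $a\le-1$ say that $j\le m-d$ and $j\le m-d-1$.
\end{proof}

\section{Proof of the vanishing theorem}\label{sec:B}

We prove Theorem \ref{thm:B}. For a prime $\mathfrak q$ of $R$ the algebras $A_{\mathfrak q},B_{\mathfrak q}$ are e.f.t.\ over $R_{\mathfrak q}$, the hypotheses localize by Lemma \ref{lem:tfloc}, and Tor commutes with localization. So we may assume that $(R,\mathfrak m,k)$ is regular local of dimension $n$, and we use induction on $n$. If $n=0$, then $R$ is a field. Let $n\ge1$, put $T_i=\operatorname{Tor}_i^R(M,N)$, and suppose that $T_i\ne0$ for some $i\ge1$.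

\subsection{The Tor modules are finite over a Noetherian ring}\label{ss:setup}

The algebra $A$ is a quotient of a localization of a polynomial ring $R[\xi]=R[\xi_1,\dots,\xi_a]$, and $M$ is finite over that localization. So we may assume that $A$ is a localization of $R[\xi]$, and in the same way that $B$ is a localization of $R[\eta]=R[\eta_1,\dots,\eta_b]$. Then $A$ and $B$ are $R$-flat, and $C=A\otimes_RB$ is a localization of $R[\xi,\eta]$, flat over $A$ and over $B$. This is where the e.f.t.\ hypothesis is used.

Let $\Phi\to M$ be a resolution by finite free $A$-modules; these are $R$-flat. We have $\Phi\otimes_RN=\Phi\otimes_A(A\otimes_RN)=(\Phi\otimes_AC)\otimes_C(N\otimes_BC)$, and $\Phi\otimes_AC$ is a free resolution of $M\otimes_AC$. Hence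
\[T_i=H_i(\Phi\otimes_RN)=\operatorname{Tor}_i^C(M\otimes_AC,N\otimes_BC).\]
So the $T_i$ are finite $C$-modules, and $T_i=0$ for $i>n$. By induction $(T_i)_{\mathfrak q}=0$ for $i\ge1$ and all primes $\mathfrak q\ne\mathfrak m$ of $R$, so by Lemma \ref{lem:power} a power of $\mathfrak m$ kills $T_i$ for $i\ge1$. Since $T_0=M\otimes_RN$ is torsion-free and $\mathfrak m\ne0$, we have $\Gamma_{\mathfrak m}(T_0)=0$. Choose a prime $P$ of $C$ with $(T_i)_P\ne0$ for some $i\ge1$. Then $P\supseteq\mathfrak mC$, and $k'=\kappa(P)$ is an extension field of $k$.

\subsection{Passing to power series rings}\label{ss:complete}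

Lemma \ref{lem:diag} needs power series rings in place of $A$, $B$, $C$. Completing $C$ at $P$ gives a power series ring in the given variables only when $P$ is a point that is rational over the residue field of the base. We make it so by enlarging that residue field to $k'$.

By \cite[10.3.1]{EGA} there is a flat local homomorphism $R\to R'$ of Noetherian local rings such that $\mathfrak mR'$ is the maximal ideal of $R'$ and the residue field of $R'$ is $k$-isomorphic to $k'$. By flatness $\dim R'=n+\dim R'/\mathfrak mR'=n$, and $\mathfrak mR'$ is generated by $n$ elements, so $R'$ is regular. Its completion $\hat R$ is a complete regular local ring of dimension $n$, flat over $R$, with maximal ideal $\hat{\mathfrak m}=\mathfrak m\hat R$ and residue field $k'$.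

The maps $C\to k'$ and $\hat R\to k'$ agree on $R$ and define a surjection $C\otimes_R\hat R\to k'$, whose kernel $\mathfrak n$ lies over $P$. The ring $C\otimes_R\hat R$ is a localization of $\hat R[\xi,\eta]$. Choose $\alpha_i,\beta_i\in\hat R$ with the same images in $k'$ as $\xi_i,\eta_i$, and put $x_i=\xi_i-\alpha_i$, $y_i=\eta_i-\beta_i$. Then $\hat R[\xi,\eta]=\hat R[x,y]$, the preimage of $\mathfrak n$ is $(\hat{\mathfrak m},x,y)$, and $(C\otimes_R\hat R)_{\mathfrak n}=\hat R[x,y]_{(\hat{\mathfrak m},x,y)}$. Put
\[\hat A=\hat R[[x]],\qquad\hat B=\hat R[[y]],\qquad\hat C=\hat R[[x,y]].\]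
An element of $R[\xi]$ that is a unit in $A$ is a unit in $C$, so it has nonzero image in $k'$ and lies outside the ideal $(\hat{\mathfrak m},x)$ of $\hat R[x]$. Thus $\hat R[x]_{(\hat{\mathfrak m},x)}$ is a localization of $A\otimes_R\hat R$, and the composite $A\to A\otimes_R\hat R\to\hat R[x]_{(\hat{\mathfrak m},x)}\to\hat A$ of a flat base change, a localization and a completion is flat. The same argument with $\eta,y$ gives a flat map $B\to\hat B$. The composite $C\to C\otimes_R\hat R\to(C\otimes_R\hat R)_{\mathfrak n}\to\hat C$ is flat and induces a flat local, hence faithfully flat, map $C_P\to\hat C$. All these maps are induced by $R[\xi,\eta]\to\hat R[x,y]$, so they are compatible with $A\to C$, $B\to C$, $\hat A\to\hat C$ and $\hat B\to\hat C$. Put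
\[\hat M=M\otimes_A\hat A,\qquad\hat N=N\otimes_B\hat B,\qquad\tilde M=\hat M\otimes_{\hat A}\hat C,\qquad\tilde N=\hat N\otimes_{\hat B}\hat C.\]
By flat base change $\hat T_i:=T_i\otimes_C\hat C=\operatorname{Tor}_i^{\hat C}(\tilde M,\tilde N)$, and:
\begin{itemize}
\item[(T1)] $\hat T_i\ne0$ for some $i\ge1$, and $\hat T_i=0$ for $i>n$;
\item[(T2)] for $i\ge1$, a power of $\hat{\mathfrak m}$ kills $\hat T_i$;
\item[(T3)] $\Gamma_{\hat{\mathfrak m}}(\hat T_0)=\Gamma_{\mathfrak m}(T_0)\otimes_C\hat C=0$.
\end{itemize}

\subsection{The base as a hypersurface}\label{ss:hyper}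

Cohen's structure theorem provides a ring $\Lambda$ with a local map $\Lambda\to\hat R$ inducing an isomorphism of residue fields. If $\hat R$ contains a field, $\Lambda$ is a field. Otherwise $k$ has characteristic $p>0$, the domain $\hat R$ has characteristic $0$, and $\Lambda$ is a complete discrete valuation ring with uniformizer $p$. Let $r=n+1$ in the first case and $r=n$ in the second, so that $S=\Lambda[[u_1,\dots,u_r]]$ is regular of dimension $n+1$. Send $u_1,\dots,u_n$ to a regular system of parameters of $\hat R$, and in the first case $u_{n+1}$ to $0$; the extra variable serves only to treat both cases together. The resulting map $S\to\hat R$ is surjective. Its kernel is a prime of height $(n+1)-n=1$ in a unique factorization domain, so $\hat R=S/(f)$ with $f\ne0$.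

With $\mathcal A,\mathcal B,\mathcal C,E,z$ as in Section \ref{sec:tools}, we have $\hat A=\mathcal A/(f)$, $\hat B=\mathcal B/(f)$, $\hat C=\mathcal C/(f)$, and hence $\hat M\otimes_{\mathcal A}\mathcal C=\tilde M$ and $\hat N\otimes_{\mathcal B}\mathcal C=\tilde N$. In the second case $p\ne0$ in $R$, so $p$ is injective on the torsion-free module $N$, and on $\hat N$ by flatness of $B\to\hat B$. Lemma \ref{lem:diag} with $U=\hat M$, $V=\hat N$ gives a finite $E$-module $L$ with
\[K(z;L)\simeq\tilde M\otimes^{\mathbf L}_{\mathcal C}\tilde N=:\mathcal T^S.\]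

This complex computes Tor over $\mathcal C$, whereas our information concerns $\mathcal T=\tilde M\otimes^{\mathbf L}_{\hat C}\tilde N$, with $H_i(\mathcal T)=\hat T_i$. The two are compared as follows. Since $f$ is a non-zero-divisor of $\mathcal C$ and $f\tilde M=0$, the complex $\tilde M\otimes^{\mathbf L}_{\mathcal C}\hat C$ of $\hat C$-modules has homology $H_i(f;\tilde M)$, which is $\tilde M$ for $i=0,1$ and zero otherwise. Its truncation triangle is $\tilde M[1]\to\tilde M\otimes^{\mathbf L}_{\mathcal C}\hat C\to\tilde M\to\tilde M[2]$. Applying $-\otimes^{\mathbf L}_{\hat C}\tilde N$ and \eqref{eq:bc} gives a triangle of complexes of $\hat C$-modules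
\begin{equation}\label{eq:triangle}
\mathcal T[1]\to\mathcal T^S\to\mathcal T\to\mathcal T[2].
\end{equation}
The module $H_1(\mathcal T^S)$ receives a map from $\hat T_0$, which is large. Local cohomology removes this contribution, by (T3).

\subsection{Counting lengths}\label{ss:count}

In the model case the higher Tor modules had finite length. Here (T2) only confines their support to $V(\hat{\mathfrak m}\hat C)$, so we localize once more. Let $Q$ be a minimal element of the nonempty closed set $\bigcup_{i\ge1}\operatorname{Supp}\hat T_i$. Then $Q\supseteq\hat{\mathfrak m}\hat C$, the modules $(\hat T_i)_Q$ with $i\ge1$ have finite length, and not all of them vanish. Let $t\ge1$ be largest with $(\hat T_t)_Q\ne0$. Let $\mathfrak q\subset E$ be the preimage of $Q$ under the surjection $E\to\hat C$, and $O=E_{\mathfrak q}$, a regular local ring with $z\subset\mathfrak m_O$. It surjects onto $\hat C_Q$, so lengths and $R\Gamma$ may be computed over either ring, and $K(z;L_{\mathfrak q})\simeq\mathcal T^S_Q$. Put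
\[J^i=H^iR\Gamma(\mathcal T_Q),\qquad G^i=H^iR\Gamma(\mathcal T^S_Q)=H^iR\Gamma(K(z;L_{\mathfrak q})).\]
An element of $(\hat T_0)_Q$ killed by a power of $Q$ is killed by a power of $\hat{\mathfrak m}$, so it lies in $\Gamma_{\hat{\mathfrak m}}(\hat T_0)_Q=0$. Lemma \ref{lem:lc} gives
\[J^{-i}\cong(\hat T_i)_Q\quad(i\ge1),\qquad J^0=0.\]
The triangle \eqref{eq:triangle} yields a long exact sequence
\[\cdots\to J^{i+1}\to G^i\to J^i\to J^{i+2}\to G^{i+1}\to J^{i+1}\to\cdots.\]
For $i\le-1$, $G^i$ lies between two modules of finite length, so it has finite length. Since $J^i=0$ for $i<-t$, we get $G^i=0$ for $i<-t-1$ and $G^{-t-1}\cong J^{-t}\ne0$. Since $J^0=0$, the map $G^{-1}\to J^{-1}$ is injective, and the sequence breaks off after $J^{-2}$: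
\[0\to J^{-t}\to G^{-t-1}\to J^{-t-1}\to J^{-t+1}\to G^{-t}\to J^{-t}\to\cdots\to J^{-1}\to G^{-2}\to J^{-2}\to0.\]
It consists of the consecutive blocks $(J^{i+1},G^i,J^i)$ for $i=-t-1,\dots,-2$. Each block has three terms, so the alternating sum of lengths gives
\[\sum_{i=-t-1}^{-2}(-1)^i\ell(G^i)=\sum_{i=-t-1}^{-2}(-1)^i\big(\ell(J^{i+1})+\ell(J^i)\big).\]
On the right, $\ell(J^i)$ for $-t\le i\le-2$ occurs twice with opposite signs, $J^{-t-1}=0$, and $\ell(J^{-1})$ remains with sign $+$. Therefore, in the notation of Proposition \ref{prop:pos},
\begin{equation}\label{eq:neg}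
\sigma_{-1}=\ell(G^{-1})-\sum_{i\le-2}(-1)^i\ell(G^i)=\ell(G^{-1})-\ell(J^{-1})\le0.
\end{equation}
For $t=1$ this is visible at once: $G^{-2}\cong J^{-1}$ and $G^{-1}$ embeds in $J^{-1}$.

Proposition \ref{prop:pos} with $a=-1$ gives $\sigma_{-1}\ge0$. So $\sigma_{-1}=0$ by \eqref{eq:neg}, and then $G^i=0$ for all $i\le-1$. This contradicts $G^{-t-1}\ne0$. Hence $T_i=0$ for all $i\ge1$, and Theorem \ref{thm:B} is proved. \hfill$\square$

\begin{remark}
Torsion-freeness of $M\otimes_RN$ is used once, to get $J^0=0$. Torsion-freeness of $N$ is used only in mixed characteristic, to make $p$ injective on $\hat N$ in Lemma \ref{lem:diag}. Torsion-freeness of $M$ is carried along in the induction but is not used. Regularity of $R$ gives the case $n=0$, the bound in (T1), and the presentation of $\hat R$ by one equation, on which the triangle \eqref{eq:triangle} depends.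
\end{remark}

\section{The criterion for modules}\label{sec:C}

For a module $F$ there is no splitting of $F^{\otimes j}$ off $F^{\otimes d}$, so torsion-freeness of the lower powers has to be proved. We first divide $F$ by its torsion, descend from $d$ to $1$ with Theorem \ref{thm:B}, and show at the end that there was no torsion. For a module $X$ over a domain $R$, let $\tau(X)$ be the torsion submodule, the kernel of $X\to X\otimes_R\operatorname{Frac}R$. Its formation commutes with localization, $X/\tau(X)$ is torsion-free, and $\tau(X)$ is a $C$-submodule if $X$ is a module over an $R$-algebra $C$. Torsion will be removed twice by the same device.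

\begin{lemma}\label{lem:kill}
Let $R$, $C$, $T$ be as in Lemma \ref{lem:power}, with residue field $k$ of $R$. If $Y$ is an $R$-module with $Y\otimes_Rk\ne0$ and $T\otimes_RY=0$, then $T=0$.
\end{lemma}

\begin{proof}
From $(T\otimes_Rk)\otimes_k(Y\otimes_Rk)=0$ we get $T=\mathfrak mT$, so $T=\mathfrak m^sT=0$.
\end{proof}

\begin{proof}[Proof of Theorem \ref{thm:C}]
If $F$ is flat, then $F^{\otimes d}$ is flat, hence torsion-free. For the converse we may assume, by Lemmas \ref{lem:tfloc} and \ref{lem:flat}, that $(R,\mathfrak m,k)$ is local. Fix $d$ and use induction on $c=\dim R\le d$. If $c=0$, then $R$ is a field. If $d=1$, then $c\le1$, and torsion-free modules over a field or a discrete valuation ring are flat. Let $c\ge1$ and $d\ge2$. By induction $F_{\mathfrak q}$ is flat over $R_{\mathfrak q}$ for all primes $\mathfrak q\ne\mathfrak m$. If $F\otimes_Rk=0$, then $F_{\mathfrak a}=0$ for all primes $\mathfrak a$ of $A$ over $\mathfrak m$ by Nakayama's lemma, and $F$ is flat by Lemma \ref{lem:flat}(ii). Let $F\otimes_Rk\ne0$, and put $F'=F/\tau(F)$, a finite $A$-module. All tensor products below are over $R$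 unless marked.

\emph{Step 1: $F'$ inherits the hypotheses.} The surjection $F^{\otimes d}\to F'^{\otimes d}$ becomes an isomorphism over $\operatorname{Frac}R$, so its kernel is a torsion submodule of a torsion-free module, hence zero. Thus $F'^{\otimes d}\cong F^{\otimes d}$ is torsion-free. Tensoring with $k$ gives $(F'\otimes k)^{\otimes_kd}\cong(F\otimes k)^{\otimes_kd}\ne0$, so $F'\otimes k\ne0$. For $\mathfrak q\ne\mathfrak m$ the flat module $F_{\mathfrak q}$ is torsion-free, so $\tau(F)_{\mathfrak q}=0$ and $F'_{\mathfrak q}=F_{\mathfrak q}$ is flat.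

\emph{Step 2: if $2\le j\le d$ and $F'^{\otimes j}$ is torsion-free, then $F'^{\otimes(j-1)}$ is torsion-free and $\operatorname{Tor}_i^R(F'^{\otimes(j-1)},F')=0$ for $i\ge1$.} Let $T=\tau(F'^{\otimes(j-1)})$ and $\bar F=F'^{\otimes(j-1)}/T$, both finite over the e.f.t.\ algebra $A^{\otimes(j-1)}$. The kernel of the surjection $F'^{\otimes j}\to\bar F\otimes F'$ is the image of the torsion module $T\otimes F'$, hence zero. So $\bar F\otimes F'$ is torsion-free, and Theorem \ref{thm:B} gives $\operatorname{Tor}_i^R(\bar F,F')=0$ for $i\ge1$. The vanishing of $\operatorname{Tor}_1$ makes $T\otimes F'\to F'^{\otimes j}$ injective, so $T\otimes F'=0$. For $\mathfrak q\ne\mathfrak m$ the module $(F'_{\mathfrak q})^{\otimes(j-1)}$ is flat, so $T_{\mathfrak q}=0$. Lemma \ref{lem:kill} gives $T=0$, and $\bar F=F'^{\otimes(j-1)}$.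

\emph{Step 3: $F'$ is flat.} Descending from $j=d$, Step 2 shows that $F'^{\otimes j}$ is torsion-free for $1\le j\le d$ and that $\operatorname{Tor}_i^R(F'^{\otimes j},F')=0$ for $i\ge1$, $1\le j\le d-1$. As $c\le d$, Lemma \ref{lem:kunneth} gives $\operatorname{Tor}_1^R(F',k)=0$. With Step 1, condition (iii) of Lemma \ref{lem:flat} holds for $F'$.

\emph{Step 4: $F=F'$.} Tensor $0\to\tau(F)\to F\to F'\to0$ with $Y=F^{\otimes(d-1)}$. Since $F'$ is flat, the torsion module $\tau(F)\otimes Y$ embeds in $F^{\otimes d}$, so it is zero. Also $Y\otimes k=(F\otimes k)^{\otimes_k(d-1)}\ne0$, and $\tau(F)_{\mathfrak q}=0$ for $\mathfrak q\ne\mathfrak m$. Lemma \ref{lem:kill} gives $\tau(F)=0$.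
\end{proof}

\section{The exponent is sharp}\label{sec:D}

The proof of Lemma \ref{lem:kunneth} indicates where to look. A module of projective dimension one that is free away from $\mathfrak m$ should lose one unit of depth with each tensor factor, and torsion supported at $\mathfrak m$ can appear only when the depth reaches $0$.

\begin{proof}[Proof of Proposition \ref{prop:D}]
Let $\mathfrak m=(x_1,\dots,x_n)$ with $n\ge2$. Let $\Phi$ be the complex $R\to R^n$, $1\mapsto(x_1,\dots,x_n)$, in homological degrees $1,0$, and let $M=H_0(\Phi)$. The map is injective because $R$ is a domain, so $\Phi$ is a free resolution of $M$. Its entries lie in $\mathfrak m$, so $\operatorname{Tor}_1^R(M,k)\cong k$ and $M$ is not flat. For a prime $\mathfrak p\ne\mathfrak m$ some $x_i$ is a unit in $R_{\mathfrak p}$, so the map splits and $M_{\mathfrak p}$ is free.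

Let $1\le j\le n-1$ and $X=\Phi^{\otimes j}$, a complex of finite free modules in homological degrees $0,\dots,j$ with $H_0(X)=M^{\otimes j}$. For $\mathfrak p\ne\mathfrak m$, $\Phi_{\mathfrak p}\to M_{\mathfrak p}$ is a quasi-isomorphism of bounded complexes of free modules, so $X_{\mathfrak p}\simeq M_{\mathfrak p}^{\otimes j}$. Hence $H_i(X)$ has finite length for $i\ge1$. The complex $R\Gamma(X)\simeq I[-n]\otimes_RX$ lies in cohomological degrees $n-j,\dots,n$, and $n-j\ge1$. By Lemma \ref{lem:lc}, $H_i(X)=0$ for $i\ge1$, which is a case of the acyclicity lemma of Peskine and Szpiro, and $\Gamma_{\mathfrak m}(M^{\otimes j})=0$. The torsion submodule of $M^{\otimes j}$ vanishes at all $\mathfrak p\ne\mathfrak m$, so it is killed by a power of $\mathfrak m$ and is zero.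

Let $A=R\ltimes M$ be the trivial extension, that is, $R\oplus M$ with product $(r,m)(r',m')=(rr',rm'+r'm)$. It is a finite $R$-algebra, and it is not flat, because its direct summand $M$ is not. For $1\le j\le n-1$ we have $A^{\otimes j}\cong\bigoplus_{i=0}^j(M^{\otimes i})^{\binom ji}$ as $R$-modules, with $M^{\otimes0}=R$, and this is torsion-free.
\end{proof}

For $n=2$ the map $e_1\mapsto x_2$, $e_2\mapsto-x_1$ identifies $M$ with the ideal $\mathfrak m$ of Example \ref{ex:max}. In general, Proposition \ref{prop:D} shows that over a regular local ring of dimension $n\ge2$ the exponent in Theorems \ref{thm:A} and \ref{thm:C} cannot be lowered below $n$.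

\begin{thebibliography}{9}

\bibitem{ABM} Janusz Adamus, Edward Bierstone and Pierre D. Milman, \emph{Geometric Auslander criterion for flatness}, arXiv:0901.2744 (2009).

\bibitem{EGA} EGA $0_{\mathrm{III}}$.

\bibitem{Mat} Matsumura, \emph{Commutative Ring Theory}.

\end{thebibliography}
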